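
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Linear variance in first passage percolation\\ on products of free groups}


\begin{abstract}
In first passage percolation on a Cayley graph, each edge has length $a$ or $b$ with probability $1/2$ each, independently. Benjamini and Tessera conjectured that on every Cayley graph of a direct product of two infinite finitely generated groups, the variance of the distance from $e$ to $g$ is at most a constant times $|g|/\log|g|$. We disprove this. For all $0<a<b$ the group $F_2\times F_2$ has a finite symmetric generating set for which the variance is of linear order along elements of every word length, and linear order is the largest possible. The generating set makes the diagonal so fast that geodesics between suitable diagonal points cannot profit from leaving it, because an excursion off the diagonal amounts to aligning a non-repetitive word with itself at a nonzero offset.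 For the standard generators of $F_2\times F_2$ the bound $C|g|/\log |g|$ does hold, so the property depends on the generating set.
\end{abstract}

\section{The question and the answer}

Let $G$ be a finitely generated group with identity $e$ and let $S$ be a finite symmetric generating set. The Cayley graph $(G,S)$ has vertex set $G$ and edges $\{g,gs\}$, $s\in S$; let $E$ be its edge set, $d_S$ its graph metric, and $|g|=d_S(e,g)$. Fix $0<a<b<\infty$ and give the edges i.i.d.\ lengths $\omega=(\omega_\epsilon)_{\epsilon\in E}\in\{a,b\}^E$, each value having probability $1/2$. The sum of the edge lengths along a path is its $\omega$-length, and $d_\omega(x,y)$ is the infimum of the $\omega$-lengths of the paths from $x$ to $y$. This is first passage percolation on $(G,S)$.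

The mean of $d_\omega(e,g)$ lies between $a|g|$ and $b|g|$; the question is how strongly $d_\omega(e,g)$ fluctuates. On $\mathbb Z$ with generators $\pm1$ there is one simple path from $0$ to $n$, so $d_\omega(0,n)$ is a sum of $n$ independent lengths and its variance is $n(b-a)^2/4$. On trees the same holds. In general the variance is never more than linear in $|g|$ (Theorem~\ref{thm:upper}(i)), so trees are an extreme case. When there are many competing routes, one expects each single edge to matter less. The relevant condition is that there is $C<\infty$ with
\begin{equation}\tag{var}\label{var}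
\operatorname{Var}\bigl(d_\omega(e,g)\bigr)\le C\,\frac{|g|}{\log|g|}\qquad\text{for all } g\in G\text{ with }|g|\ge2 .
\end{equation}
In this setting, (\ref{var}) holds for all Cayley graphs of finitely generated virtually nilpotent groups that are not virtually isomorphic to $\mathbb Z$ \cite{BT}; for instance, for all Cayley graphs of $\mathbb Z^2$. In a direct product of two infinite groups there seems to be room for competing routes too, since the two coordinates may be advanced in any order. The following statement is therefore plausible.

\begin{conjecture}[Benjamini--Tessera \cite{BT}]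
If $G$ is the direct product of two infinite finitely generated groups, then \textup{(\ref{var})} holds for all Cayley graphs of $G$.
\end{conjecture}

We show that the conjecture is false, for every choice of $0<a<b$.

Let $F$ be the free group on $u,v$, let $|\cdot|_F$ be its word length, and put $U=\{u^{\pm1},v^{\pm1}\}$. Let $A,B$ be finitely generated groups, possibly trivial, with finite symmetric generating sets $S_A,S_B$ not containing $1$. Put
\[
H=F*A,\qquad K=F*B,\qquad G=H\times K,
\]
and for $L\ge1$ let
\[
S_L=\{(p,p):p\in F,\ 1\le|p|_F\le L\}\cup\{(s,1):s\in U\cup S_A\}\cup\{(1,s):s\in U\cup S_B\}.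
\]
This is a finite symmetric generating set of $G$.

\begin{theorem}\label{thm:main}
For all $0<a<b$ there are $L\ge 1$ and $c>0$ such that in $(G,S_L)$, for every $n\ge2$, there is an element $g_n\in G$ with
\[
|g_n|=\lceil n/L\rceil\qquad\text{and}\qquad \operatorname{Var}\bigl(d_\omega(e,g_n)\bigr)\ge c\,(n-1).
\]
\end{theorem}

If $|g_n|\ge2$, then $n-1\ge L(|g_n|-1)\ge\frac L2|g_n|$. Hence (\ref{var}) fails for $(G,S_L)$, and no bound $o(|g|)$ can replace $|g|/\log|g|$. Since $|g_{Lk}|=k$, and the $L$ chosen in Section~\ref{sec:fast} is at least $2$, every positive word length occurs among the $g_n$. The case $A=B=1$ is $G=F_2\times F_2$, and free $A,B$ give all $F_m\times F_k$ with $m,k\ge2$.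

\begin{theorem}\label{thm:upper}
\begin{enumerate}
\item[\textup{(i)}] For every Cayley graph and every $g$, $\operatorname{Var}(d_\omega(e,g))\le \dfrac{(b-a)^2b}{2a}\,|g|$.
\item[\textup{(ii)}] For $F_2\times F_2$ with the standard generating set $S_0=\{(s,1),(1,s):s\in U\}$, condition \textup{(\ref{var})} holds for all $0<a<b$.
\end{enumerate}
\end{theorem}

By (i), the order in Theorem~\ref{thm:main} is the largest possible. By (ii), condition (\ref{var}) is not an invariant of the group.

\medskip
\noindent\textbf{Conventions.} A path of $\omega$-length at most $b|g|$ has at most $b|g|/a$ edges. Hence $d_\omega(e,g)$ depends on finitely many edges, is bounded, and is attained by a path; such a path is called a geodesic. The same applies to $d_\omega(x,y)$. Geodesics are simple, and subpaths of geodesics are geodesics. We write $\mathbb P,\mathbb E$ for probability and expectation and $\log$ for the natural logarithm.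

\section{The idea in small cases}

\subsection{Pinned geodesics have linear variance}

On a tree the variance is linear because a geodesic cannot avoid the edges of the segment that it follows. The following lemma keeps the part of this argument that survives when ``edge'' is replaced by ``bounded block of edges'' and ``cannot avoid'' by ``does not avoid, with probability bounded below''.

For $B\subset E$ let $\omega^{B\to a}$ and $\omega^{B\to b}$ be $\omega$ with all coordinates in $B$ set to $a$, respectively $b$.

\begin{lemma}[pinning]\label{lem:pin}
Let $f:\{a,b\}^E\to\mathbb R$ be bounded, measurable and nondecreasing in each coordinate. Let $B_i$ $(i\in I)$ be finitely many pairwise disjoint, nonempty sets of at most $\beta$ edges, and let $\mathcal A_i$ be events with $\mathbb P(\mathcal A_i)\ge p$ such that $\mathcal A_i$ depends only on the edges outside $B_i$. If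
\[
f(\omega^{B_i\to b})-f(\omega^{B_i\to a})\ge\delta>0\qquad\text{for all }\omega\in\mathcal A_i,\ i\in I,
\]
then $\operatorname{Var}f\ge \tfrac12\,2^{-\beta}p^2\delta^2\,|I|$.
\end{lemma}

\begin{proof}
Put $\varphi_i=\mathbb E[f\mid\omega_{B_i}]$, a function of the configuration on $B_i$. Let $s$ and $s'$ be its values at the configurations $(b,\dots,b)$ and $(a,\dots,a)$. Since the edges are independent,
\[
s-s'=\mathbb E\bigl[f(\omega^{B_i\to b})-f(\omega^{B_i\to a})\bigr]\ge p\,\delta ,
\]
because the difference is nonnegative everywhere and at least $\delta$ on $\mathcal A_i$. The two configurations are distinct, and each has probability $2^{-|B_i|}\ge2^{-\beta}$. With $\mu=\mathbb E f$ this gives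
\[
\operatorname{Var}\varphi_i\ge2^{-\beta}\bigl((s-\mu)^2+(s'-\mu)^2\bigr)\ge2^{-\beta}\,\tfrac12(s-s')^2\ge\tfrac12\,2^{-\beta}p^2\delta^2 .
\]
The blocks are disjoint, so the $\varphi_i$ are independent. Moreover $\operatorname{Cov}(f,\varphi_i)=\operatorname{Var}\varphi_i$, since $\varphi_i$ is a conditional expectation of $f$. Therefore
\[
0\le\operatorname{Var}\Bigl(f-\sum_{i\in I}\varphi_i\Bigr)=\operatorname{Var}f-\sum_{i\in I}\operatorname{Var}\varphi_i. \qedhere
\]
\end{proof}

The simplest use beyond trees is the Cayley graph of $F$ with respect to all $p$ with $1\le|p|_F\le L$. Let $w\in F$ have length $n$, and let $w_i$ be its prefix of length $i$. Replace every edge $\{x,xp\}$ of a path from $1$ to $w$ by the segment from $x$ to $xp$ in the tree $\mathrm{Cay}(F,U)$. The result is a walk in this tree from $1$ to $w$, so it visits every $w_i$. Let $B_i$ be the set of edges whose segment contains $w_i$. Then every path from $1$ to $w$ uses an edge of $B_i$. If all edges of $B_i$ have length $b$, then lowering them all to $a$ shortens a geodesic by at least $b-a$. The size of $B_i$ is a constant, and $B_i\cap B_j=\emptyset$ when $|i-j|>L$.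 Lemma~\ref{lem:pin}, with $\mathcal A_i$ the sure event and $I$ the multiples of $L+1$ in $(0,n)$, gives linear variance.

\subsection{Leaving the diagonal is an alignment problem}

The graph just considered sits in $(F\times F,S_L)$ as the diagonal. A path on the diagonal from $(1,1)$ to $(w,w)$ is pinned, in the sense above, at every point $(w_i,w_i)$. The difficulty is that paths in the product may leave the diagonal, so we ask what this costs. Break every edge into single letters: either both coordinates are multiplied on the right by the same letter, or only one coordinate changes.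

Take $w$ of length two and look for the shortest letter-by-letter path from $(1,1)$ to $(w,w)$ that avoids $(w_1,w_1)$. Each coordinate is a walk in the tree from $1$ to $w$, so it crosses both edges $\{1,w_1\}$ and $\{w_1,w\}$. Consider the last crossing of each edge by each coordinate; it goes forward. These are four events, of which one move can perform at most two.

\emph{The word $uv$.} A move that performs two of these events multiplies both coordinates by the same letter. If the letter is $u$, the move leads from $(1,1)$ to $(u,u)$; if it is $v$, it starts at $(u,u)$. Both are forbidden. So four moves are needed, twice as many as on the diagonal, and four suffice: $(1,1)\to(u,1)\to(uv,1)\to(uv,u)\to(uv,uv)$.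

\emph{The word $uu$.} Two moves would each have to perform two events, and the first of them would lead from $(1,1)$ to $(u,u)$. But three moves suffice: in the path $(1,1)\to(u,1)\to(u^2,u)\to(u^2,u^2)$ the middle move performs the second crossing of the first coordinate together with the first crossing of the second one.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\draw[gray!50] (0,0) grid (2,2);
\draw[dashed] (0,0)--(2,2);
\draw[gray] (1,0)--(2,1) (0,1)--(1,2);
\draw[very thick,->] (0,0)--(1,0)--(2,1)--(2,2);
\fill (1,1) circle (2pt);
\node at (0.5,-0.3) {$u$}; \node at (1.5,-0.3) {$u$};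
\node at (-0.3,0.5) {$u$}; \node at (-0.3,1.5) {$u$};
\end{scope}
\begin{scope}[xshift=4.5cm]
\draw[gray!50] (0,0) grid (2,2);
\draw[dashed] (0,0)--(2,2);
\draw[very thick,->] (0,0)--(1,0)--(2,0)--(2,1)--(2,2);
\fill (1,1) circle (2pt);
\node at (0.5,-0.3) {$u$}; \node at (1.5,-0.3) {$v$};
\node at (-0.3,0.5) {$u$}; \node at (-0.3,1.5) {$v$};
\end{scope}
\end{tikzpicture}
\caption{The grid point $(i,j)$ stands for the group element $(w_i,w_j)$, for $w=uu$ (left) and $w=uv$ (right). A diagonal step from $(i-1,j-1)$ to $(i,j)$ is possible only if the letters $i$ and $j$ of $w$ agree. To get from corner to corner around the center, $w=uu$ needs three moves and $w=uv$ needs four.}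
\label{fig:grid}
\end{figure}

For $w=u^n$ the detour $(1,1)\to(u,1)\to(u^2,u)\to\dots\to(u^n,u^{n-1})\to(u^n,u^n)$ takes $n+1$ moves, only one more than the diagonal path, and it misses all the interior points. So for such a repetitive word the detour is too cheap for our purpose. In general (Lemma~\ref{lem:detour}), a detour around a stretch of $\ell\ge2$ letters takes at least $2\ell-m$ moves, where $m$ is the largest number of pairs of equal letters that can be matched, in increasing order, between the stretch and itself without ever matching a letter with itself. In a random word, with high probability a given position has the property that $m\le0.99\,\ell$ for all stretches around it (Lemma~\ref{lem:words}). Then every detour around this position costs at least $1\%$ more moves.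

\subsection{Why the diagonal must be fast}

The surplus of $1\%$ is counted in moves, while geodesics minimize $\omega$-length. A detour of $1.01\,\ell$ moves uses at least $1.01\,\ell/L$ edges, each of length at least $a$. To beat it, the diagonal has to be traversable at cost below $1.01\,a\ell/L$, that is, almost exclusively along edges of length $a$ and at almost full speed $L$. This is why $L$ is taken large. Instead of aiming at prescribed points $(w_m,w_m)$, a path may aim at any $(z,z)$ with $z$ in a ball of radius $h$ around $w_m$. The proportion of speed lost is about $2h/L$, and an edge of length $a$ is available except with probability $2^{-\kappa}$, where $\kappa$ is the size of the ball. We shall obtain the cost $1.004\,a\ell/L$ plus a constant. Comparing $1.004$ with $1.01$, an excursion of a geodesic around a typical point $(w_i,w_i)$ has bounded length, so the geodesic uses an edge of a bounded block near $(w_i,w_i)$, and Lemma~\ref{lem:pin} applies.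

\section{The diagonal line}\label{sec:line}

Let $X=\mathrm{Cay}(H,U\cup S_A)$ and $Y=\mathrm{Cay}(K,U\cup S_B)$. The free factor $F$ enters through the following fact, and it is the reason why $A$ and $B$ can be arbitrary. Recall that a \emph{bridge} is an edge whose removal disconnects its endpoints.

\begin{lemma}\label{lem:bridge}
Every edge of $X$ or $Y$ with label in $U$ is a bridge.
\end{lemma}

\begin{proof}
We treat the label $u$ in $H=\langle u\rangle*\langle v\rangle*A$; for $v$, and for $K$, exchange the names. By the normal form theorem every $\eta\in H$ is uniquely a product of nontrivial syllables $x_1\cdots x_r$ from the three factors, with consecutive syllables in different factors. Let $W$ be the set of $\eta$ whose first syllable is $u^k$ with $k\ge1$. Multiplying $\eta$ on the right by a generator $s\in U\cup S_A$ changes or deletes the last syllable, or appends a new one. So for $\eta\in W$ the first syllable is affected only if $\eta=u^k$ and $s=u^{\pm1}$, and $\eta s\notin W$ only if $\eta=u$ and $s=u^{-1}$. Hence $\{1,u\}$ is the only edge of $X$ between $W$ and its complement, so it is a bridge. Left multiplication by $\eta$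 is an automorphism of $X$ taking $\{1,u\}$ to $\{\eta,\eta u\}$.
\end{proof}

\noindent\textbf{Elementary moves.} Consider an edge of $(G,S_L)$ traversed from $(x,y)$ to $(xp,yp)$, with reduced word $p=p_1\cdots p_r$, $r\le L$. We call it a \emph{diagonal edge} and expand it into $r$ \emph{diagonal moves}
\[
(x,y)\to(xp_1,yp_1)\to(xp_1p_2,yp_1p_2)\to\cdots\to(xp,yp).
\]
Traversing the edge in the other direction gives the same points in reverse order. An edge with label $(s,1)$ or $(1,s)$ is a single \emph{insertion move}. Thus every path in $(G,S_L)$ has an \emph{elementary expansion} $(x_t,y_t)_{0\le t\le\tau}$, whose coordinates are walks, possibly with pauses, in $X$ and in $Y$. A diagonal move multiplies both coordinates on the right by the same letter of $U$; an insertion move changes exactly one coordinate. Any sequence of points obtained by such moves is called an \emph{elementary path}.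

\medskip
\noindent\textbf{The main line.} Let $w=\lambda_1\lambda_2\cdots\lambda_n$ with all $\lambda_i\in\{u,v\}$; such a positive word is reduced. Put $w_i=\lambda_1\cdots\lambda_i$, $o_i=(w_i,w_i)$ and $g_n=o_n$. A \emph{main visit} of an elementary path is a time $t$ with $(x_t,y_t)=o_k$ for some $0\le k\le n$; then $k$ is its index.

The path $w_0,w_1,\dots,w_n$ is simple in $X$ and in $Y$, so the bridge $\{w_{k-1},w_k\}$ separates $w_0,\dots,w_{k-1}$ from $w_k,\dots,w_n$. Hence, for $i<j$, every walk in $X$ or $Y$ from $w_i$ to $w_j$ crosses each bridge $\{w_{k-1},w_k\}$ with $i<k\le j$. In particular an elementary path from $o_i$ to $o_j$ has at least $j-i$ moves. An edge of $(G,S_L)$ expands to at most $L$ moves; conversely, the word $w_i^{-1}w_j=\lambda_{i+1}\cdots\lambda_j$ can be cut into $\lceil(j-i)/L\rceil$ subwords of length at most $L$, each giving a diagonal edge. Therefore, for all $0\le i,j\le n$,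
\begin{equation}\label{eq:dist}
d_S(o_i,o_j)=\lceil|i-j|/L\rceil,\qquad |g_n|=\lceil n/L\rceil ,
\end{equation}
where $d_S$ and $|\cdot|$ refer to $S=S_L$.

\section{Words that do not align with themselves}

The following definition refers to a fixed positive word $w=\lambda_1\cdots\lambda_n$.

\begin{definition}
Let $(k_1,k_2]\subset(0,n]$ be an interval of integers with $\ell=k_2-k_1$ elements. A \emph{shifted self-matching} of size $m$ in it is a set of pairs $(i_1,j_1),\dots,(i_m,j_m)$ of elements of $(k_1,k_2]$ with
\[
i_1<\dots<i_m,\qquad j_1<\dots<j_m,\qquad i_s\ne j_s\ \text{ and }\ \lambda_{i_s}=\lambda_{j_s}\ \text{ for all } s .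
\]
The interval is \emph{rigid} if every shifted self-matching in it has size at most $0.99\,\ell$. An index $0<i<n$ is \emph{good} if every interval $(k_1,k_2]$ with $0\le k_1<i<k_2\le n$ is rigid.
\end{definition}

\begin{lemma}\label{lem:words}
For every $n\ge2$ there is a word $w\in\{u,v\}^n$ with at least $(n-1)/2$ good indices.
\end{lemma}

\begin{proof}
Let the letters of $w$ be i.i.d.\ and uniform. Fix an interval of length $\ell$ and sequences $i_1<\dots<i_m$, $j_1<\dots<j_m$ in it with $i_s\ne j_s$ for all $s$. We first show that the required equalities hold with probability exactly $2^{-m}$.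

Regard $\varphi:i_s\mapsto j_s$ as a partially defined, strictly increasing injection without fixed points, and consider the graph with the $m$ edges $\{i_s,j_s\}$, oriented from $i_s$ to $j_s$. Each vertex has at most one outgoing and at most one incoming edge. A cycle with $k\ge2$ vertices (for $k=2$, a double edge) has $k$ edges, hence exactly one outgoing edge at each of its vertices, and so $\varphi^k(i)=i$ for a vertex $i$. But if $\varphi(i)>i$, then applying the increasing map $\varphi$ repeatedly gives $\varphi^k(i)>\varphi^{k-1}(i)>\dots>i$, and if $\varphi(i)<i$, the reversed inequalities hold. So the graph is a forest with $m$ edges. The letters agree along all edges if and only if they are constant on each component, which has probability $2^{-m}$.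

If the interval is not rigid, it has a shifted self-matching of size $\ell-d$ with $d<\ell/100$. Here $d\ge1$, because the only increasing matching of size $\ell$ is the identity. So intervals with $\ell\le100$ are always rigid. Let $\ell>100$. A matching of size $\ell-d$ is determined by the $d$ unmatched elements on each side, so there are at most $\binom\ell d^2$ of them. Write $\mathrm e$ for Euler's number. Since $\binom\ell d\le(\mathrm e\ell/d)^d$, and $(\mathrm e\ell/d)^d$ increases with $d$ for $d\le\ell$,
\[
\mathbb P(\text{not rigid})\le\sum_{1\le d<\ell/100}\binom\ell d^2\,2^{-(\ell-d)}\le\frac{\ell}{100}\,(100\mathrm e)^{\ell/50}\,2^{-0.99\ell}\le\frac{\ell}{100}\,\mathrm e^{-\ell/2},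
\]
because $\frac{\log(100\mathrm e)}{50}-0.99\log2<0.113-0.686<-\frac12$.

For given $i$ and $\ell$ there are fewer than $\ell$ intervals of length $\ell$ with $k_1<i<k_2$. Since $\ell^2\mathrm e^{-\ell/4}\le10^4\mathrm e^{-25}<1$ for $\ell\ge100$,
\[
\mathbb P(i\text{ not good})\le\sum_{\ell\ge100}\frac{\ell^2}{100}\,\mathrm e^{-\ell/2}\le\frac1{100}\sum_{\ell\ge100}\mathrm e^{-\ell/4}<\frac12 .
\]
So the expected number of good indices is at least $(n-1)/2$, and some word has at least that many.
\end{proof}

From now on, fix such a word $w$ for each $n$.

\section{Leaving the line costs one percent}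

The next lemma is the count of Figure~\ref{fig:grid} for walks that may backtrack and wander off the line. Looking only at the \emph{last} crossing of each bridge leaves one forward crossing per bridge, in the right order.

\begin{lemma}\label{lem:detour}
Let an elementary path go from $o_{k_1}$ to $o_{k_2}$ with $\ell=k_2-k_1\ge2$, without main visits at intermediate times, and let it have $M$ diagonal and $N$ insertion moves. If $(k_1,k_2]$ is rigid, then $M+N\ge1.01\,\ell$.
\end{lemma}

\begin{proof}
For $j\in(k_1,k_2]$ let $t_j$ be the time of the last move by which the walk $y$ crosses the bridge $\{w_{j-1},w_j\}$. The walk ends at $w_{k_2}$, on the side of $w_j$, so this move goes from $w_{j-1}$ to $w_j$. If $j<k_2$, the walk must cross $\{w_j,w_{j+1}\}$ afterwards, so $t_j<t_{j+1}$. Define $t'_j$ in the same way for the walk $x$, and put $\mathcal Y=\{t_j\}$ and $\mathcal X=\{t'_j\}$. Each of these sets has $\ell$ elements.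

Let $N_x$ and $N_y$ be the numbers of insertion moves that change $x$ and $y$, so $N=N_x+N_y$. At least $\ell-N_x$ elements of $\mathcal X$ and at least $\ell-N_y$ elements of $\mathcal Y$ are times of diagonal moves. Since there are only $M$ diagonal moves,
\begin{equation}\label{eq:overlap}
|\mathcal X\cap\mathcal Y|\ge(\ell-N_x)+(\ell-N_y)-M=2\ell-M-N .
\end{equation}

Let $t\in\mathcal X\cap\mathcal Y$, say $t=t'_i=t_j$. Both coordinates change at this move, so it is a diagonal move by a single letter $s$ with $w_{i-1}s=w_i$ and $w_{j-1}s=w_j$. Hence $\lambda_i=s=\lambda_j$. Suppose $i=j$. Then the move goes from $o_{i-1}$ to $o_i$, so main visits occur at two consecutive times. The only main visits are at the two ends of the path, so the path consists of this move and $\ell=1$, contrary to assumption. So $i\ne j$. As $t$ increases through $\mathcal X\cap\mathcal Y$, both $i$ and $j$ increase. The pairs $(i,j)$ therefore form a shifted self-matching in $(k_1,k_2]$, and its size is at most $0.99\,\ell$ by rigidity. With (\ref{eq:overlap}) this gives $M+N\ge1.01\,\ell$.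
\end{proof}

\section{Following the line quickly}\label{sec:fast}

\subsection{Parameters}

The following choices depend only on $a,b,A,B,S_A,S_B$, not on $n$, and are made in this order. The constants $C_0,C_1$ will be additive errors in the cost of following the line, $\rho$ bounds the extent of an excursion, $\beta$ is the size of a block, and $D$ is the spacing that makes blocks disjoint.
\begin{itemize}
\item Choose $h\ge1$ with $(b-a)2^{-\kappa}\le a/1000$, where $\kappa=2\cdot3^h-1$ is the number of elements of a ball of radius $h$ in $F$.
\item Put $L=2002h$ and $L'=L-2h=2000h$, so $L/L'=1.001$.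
\item Let $\xi_1,\xi_2,\dots$ be i.i.d.\ with $\mathbb P(\xi_s=b)=2^{-\kappa}=1-\mathbb P(\xi_s=a)$. Then $\mathbb E\xi_s\le1.001\,a$, so $\sup_{t\ge0}\sum_{s\le t}(\xi_s-1.002\,a)$ is almost surely finite by the law of large numbers. Choose $C_0\ge0$ such that this supremum is at most $C_0$ with probability at least $3/4$.
\item Put $C_1=2C_0+4b$ and $\rho=\lceil2+336\,(C_1+2b)/a\rceil$.
\item Put $\beta=|S_L|\cdot|\mathrm{Ball}_{S_L}(\rho)|$ and $D=L(2\rho+1)+1$.
\end{itemize}

\subsection{Blocks}

We need a bounded block $B_i$ of edges that every short excursion around $o_i$ must use. The set of all edges near $o_i$ would do, but we also need a fast path through the neighborhood of $o_i$ whose cost is, up to a constant, independent of $\omega_{B_i}$. If that path had to keep out of the whole ball of radius $\rho$, then the additive constant $C_1$ would depend on $\rho$, and $\rho$ has been chosen after $C_1$. So, apart from the edges at $o_i$ itself, we put into the block only those edges whose second coordinate passes over $w_i$.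

\begin{definition}
For $0<i<n$ let $\mathcal E_i$ be the set of edges of $(G,S_L)$ whose expansion contains a move changing the second coordinate $y$, with $y=w_i$ before or after this move. The \emph{block} $B_i$ consists of the edges of $\mathcal E_i$ that have an endpoint at $d_S$-distance at most $\rho$ from $o_i$, together with all edges incident to $o_i$.
\end{definition}

We use three properties of the blocks.
\begin{enumerate}
\item[(B1)] $1\le|B_i|\le\beta$, because every edge of $B_i$ has an endpoint in the ball of radius $\rho$ around $o_i$.
\item[(B2)] If $|i-j|\ge D$, then $B_i\cap B_j=\emptyset$. A common edge would give $|i-j|/L\le d_S(o_i,o_j)\le2\rho+1$ by (\ref{eq:dist}).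
\item[(B3)] If the expansion of a path with at least one edge visits $o_i$, then the path uses an edge of $B_i$. If $o_i$ is a vertex of the path, it uses an edge incident to $o_i$. Otherwise $o_i$ is visited strictly inside the expansion of a diagonal edge. That edge lies in $\mathcal E_i$, and its endpoints have the form $(w_iq,w_iq)$ with $1\le|q|_F<L$, so they are at $d_S$-distance $1\le\rho$ from $o_i$.
\end{enumerate}

\subsection{Greedy paths}

For $0\le m\le n$ let $V_m=\{z\in F:|w_m^{-1}z|_F\le h\}$, so $|V_m|=\kappa$. Fix $0<i<n$ and put $m_t=i+L+tL'$, for those $t\ge0$ with $m_t\le n$. As $L'>2h$, the sets $V_{m_t}$ are disjoint. For $z\in V_{m_t}$ and $z'\in V_{m_{t+1}}$ we have $1\le|z^{-1}z'|_F\le L'+2h=L$, so $(z,z)$ and $(z',z')$ are adjacent.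

If $m_0=i+L\le n$, start at $z_0=w_{i+L}$. Given $z_t$, and if $m_{t+1}\le n$, let $z_{t+1}$ be the first element $z'$ of $V_{m_{t+1}}$, in a fixed order, for which the edge from $(z_t,z_t)$ to $(z',z')$ has length $a$. If there is none, let $z_{t+1}$ be the first element of $V_{m_{t+1}}$. Each step examines $\kappa$ edges that have not been examined before, so the step costs are i.i.d.\ with the law of the $\xi_s$.

\emph{No examined edge lies in $B_i$.} In the tree $\mathrm{Cay}(F,U)$ the ball $V_m$ with $m\ge i+L$ is connected and contains $w_m$. It does not contain $w_i$, since $L>h$. Hence it lies in the component of the tree minus $w_i$ that contains $w_{i+1}$. The expansion of the edge from $(z,z)$ to $(z',z')$ follows, in both coordinates, the tree segment from $z$ to $z'$, which stays in this component. So $y=w_i$ never occurs, the edge is not in $\mathcal E_i$, and it is not incident to $o_i$.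

In the same way, if $i-L\ge0$, run a greedy path backwards from $w_{i-L}$ through the sets $V_{i-L-tL'}$ as long as the index is nonnegative. Its edges avoid $B_i$ as well, since now all balls lie in the component containing $w_{i-1}$.

Let $\mathcal A_i$ be the event that on each greedy path that exists the first $t$ steps cost at most $1.002\,a\,t+C_0$, for all available $t$. By the choice of $C_0$ and the union bound, $\mathbb P(\mathcal A_i)\ge1/2$; and $\mathcal A_i$ depends only on edges outside $B_i$.

\begin{lemma}\label{lem:fast}
On $\mathcal A_i$, for all $0\le k_1<i<k_2\le n$ and $\ell=k_2-k_1$,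
\[
d_\omega(o_{k_1},o_{k_2})\le1.004\,\frac{a\ell}{L}+C_1 .
\]
\end{lemma}

\begin{proof}
We claim that $d_\omega(o_i,o_{k_2})\le1.002\,a(k_2-i)/L'+C_0+2b$. If $k_2<i+L$, then $o_i$ and $o_{k_2}$ are adjacent and the distance is at most $b$. Otherwise, $d_\omega(o_i,o_{i+L})\le b$. With $t=\lfloor(k_2-i-L)/L'\rfloor$ the greedy path leads from $o_{i+L}$ to $(z_t,z_t)$, $z_t\in V_{m_t}$, at cost at most $1.002\,at+C_0$. Since $0\le k_2-m_t\le L'-1$, we have $|z_t^{-1}w_{k_2}|_F\le h+L'-1\le L$, so at most one more edge leads to $o_{k_2}$. As $t\le(k_2-i)/L'$, the claim follows.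

The backward greedy path gives $d_\omega(o_{k_1},o_i)\le1.002\,a(i-k_1)/L'+C_0+2b$ by the same computation. Add the two bounds and use $1.002/L'=1.002\cdot1.001/L<1.004/L$.
\end{proof}

\section{Every geodesic meets the block}

We now compare the two costs. A geodesic that avoids $B_i$ must make an excursion around $o_i$; the excursion loses against the fast path unless it is short, and a short excursion uses $B_i$ after all.

\begin{lemma}\label{lem:hit}
Let $i$ be good. On $\mathcal A_i$, every $d_\omega$-geodesic from $e$ to $g_n$ uses an edge of $B_i$.
\end{lemma}

\begin{proof}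
Suppose that a geodesic $\gamma$ uses no edge of $B_i$. By (B3) its expansion never visits $o_i$.

\emph{The excursion around $o_i$.} The main visits of the expansion start with $o_0$ and end with $o_n$. Let $k_2$ be the index of the first main visit with index greater than $i$, at time $t_2$, and let $k_1$ be the index of the main visit before it, at time $t_1$. Then $k_1\le i$, and $k_1\ne i$, so $k_1<i<k_2$ and $\ell=k_2-k_1\ge2$. There are no main visits strictly between $t_1$ and $t_2$. Since $i$ is good, $(k_1,k_2]$ is rigid, and Lemma~\ref{lem:detour} shows that the $M$ diagonal and $N$ insertion moves between $t_1$ and $t_2$ satisfy $M+N\ge1.01\,\ell$.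

\emph{Its length is bounded.} Let $\gamma'$ be the minimal subpath of $\gamma$, consisting of whole edges, whose expansion covers the times from $t_1$ to $t_2$. Let $R$ be its number of edges and $v_1,v_2$ its endpoints. Each edge contributes at most $L$ diagonal moves or a single insertion move, so
\begin{equation}\label{eq:R}
R\ge N+\frac ML\ge\frac{M+N}L\ge1.01\,\frac\ell L .
\end{equation}
Either $v_1=o_{k_1}$, or $t_1$ is strictly inside the expansion of a diagonal edge. In the latter case $v_1=(w_{k_1}q,w_{k_1}q)$ with $1\le|q|_F<L$, so $v_1$ is adjacent to $o_{k_1}$. The same holds for $v_2$ and $o_{k_2}$. As $\gamma'$ is a geodesic, Lemma~\ref{lem:fast} gives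
\[
aR\le d_\omega(v_1,v_2)\le d_\omega(o_{k_1},o_{k_2})+2b\le1.004\,\frac{a\ell}L+C_1+2b .
\]
Together with (\ref{eq:R}) this yields $0.006\,a\ell/L\le C_1+2b$, hence
\[
\frac\ell L\le167\,\frac{C_1+2b}a,\qquad R\le(1.004\cdot167+1)\,\frac{C_1+2b}a\le169\,\frac{C_1+2b}a .
\]

\emph{It uses the block.} By (\ref{eq:dist}), $d_S(v_1,o_i)\le1+d_S(o_{k_1},o_i)\le2+\ell/L$. So every vertex of $\gamma'$ is within $d_S$-distance $R+2+\ell/L\le\rho$ of $o_i$. Between $t_1$ and $t_2$ the walk $y$ goes from $w_{k_1}$ to $w_{k_2}$, and therefore crosses the bridge $\{w_{i-1},w_i\}$. The edge of $\gamma'$ whose expansion contains this move belongs to $\mathcal E_i$, and hence to $B_i$. This contradicts the choice of $\gamma$.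
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f=d_\omega(e,g_n)$; by (\ref{eq:dist}), $|g_n|=\lceil n/L\rceil$. By Lemma~\ref{lem:words} there are at least $(n-1)/2$ good indices, so there is a set $I$ of good indices in one residue class modulo $D$ with $|I|\ge(n-1)/(2D)$. By (B1) and (B2) the blocks $B_i$, $i\in I$, are nonempty, pairwise disjoint and of size at most $\beta$.

Let $i\in I$ and $\omega\in\mathcal A_i$. Since $\mathcal A_i$ does not depend on $\omega_{B_i}$, also $\omega^{B_i\to b}\in\mathcal A_i$. By Lemma~\ref{lem:hit}, a geodesic for $\omega^{B_i\to b}$ uses an edge of $B_i$. Lowering the edges of $B_i$ to $a$ shortens this path by at least $b-a$, so $f(\omega^{B_i\to a})\le f(\omega^{B_i\to b})-(b-a)$. Lemma~\ref{lem:pin} with $p=1/2$ and $\delta=b-a$ now gives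
\[
\operatorname{Var}\bigl(d_\omega(e,g_n)\bigr)\ge\frac{2^{-\beta}(b-a)^2}{8}\,|I|\ge\frac{(b-a)^2\,2^{-\beta}}{16\,D}\,(n-1),
\]
and $\beta$ and $D$ do not depend on $n$.
\end{proof}

\begin{remark}
For given $A,B,S_A,S_B$, the generating set depends on $a,b$ only through the ratio $b/a$, which determines $h$ and $L$. Two letters are needed for Lemma~\ref{lem:words}: in the word $u^n$ the pairs $(s+1,s)$ form a shifted self-matching of size $\ell-1$ in every interval of length $\ell$, so no interval with $\ell>100$ is rigid.
\end{remark}

\section{Upper bounds}

\subsection{Influence of an edge}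

Let $\sigma_\epsilon$ flip the length of the edge $\epsilon$, and let $\omega^{\epsilon\to a}$ be $\omega$ with $\omega_\epsilon$ set to $a$. Let $f=d_\omega(x,y)$, and let $\gamma(\omega)$ be a geodesic from $x$ to $y$ chosen by a deterministic rule (for example, the first minimizer in a fixed ordering of the finitely many relevant paths). If $\epsilon\notin\gamma(\omega^{\epsilon\to a})$, then raising $\omega_\epsilon$ from $a$ to $b$ leaves the length of this path unchanged and shortens no path, so $f$ does not change. In all cases $f$ changes by at most $b-a$. Hence
\begin{equation}\label{eq:flip}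
|f-f\circ\sigma_\epsilon|\le(b-a)\,\mathbf 1\{\epsilon\in\gamma(\omega^{\epsilon\to a})\}.
\end{equation}
Since $\omega^{\epsilon\to a}$ is independent of $\omega_\epsilon$ and equals $\omega$ if $\omega_\epsilon=a$,
\begin{equation}\label{eq:prob}
\mathbb P\bigl(\epsilon\in\gamma(\omega^{\epsilon\to a})\bigr)=\mathbb P(\epsilon\in\gamma\mid\omega_\epsilon=a)\le2\,\mathbb P(\epsilon\in\gamma).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:upper}\textup{(i)}]
The Efron--Stein inequality states that $\operatorname{Var}f\le\frac12\sum_\epsilon\mathbb E(f-f^{(\epsilon)})^2$, where $f^{(\epsilon)}$ is $f$ with the coordinate $\epsilon$ replaced by an independent copy. For uniform bits the copy differs from the original with probability $1/2$. Writing $|\gamma|$ for the number of edges of $\gamma$, for $x=e$, $y=g$ we obtain from (\ref{eq:flip}) and (\ref{eq:prob})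
\[
\operatorname{Var}f\le\frac14\sum_\epsilon\mathbb E(f-f\circ\sigma_\epsilon)^2\le\frac{(b-a)^2}2\sum_\epsilon\mathbb P(\epsilon\in\gamma)=\frac{(b-a)^2}2\,\mathbb E|\gamma|\le\frac{(b-a)^2}2\cdot\frac{b|g|}a. \qedhere
\]
\end{proof}

\subsection{Standard generators of $F_2\times F_2$}

To gain a logarithm over Efron--Stein we use Talagrand's inequality \cite[Theorem 1.5]{T}. For a function $\Phi$ of finitely many uniform bits, with $\Delta_\epsilon\Phi=\frac12(\Phi-\Phi\circ\sigma_\epsilon)$ and a universal constant $C_T$,
\begin{equation}\label{eq:tal}
\operatorname{Var}\Phi\le C_T\sum_\epsilon\frac{\|\Delta_\epsilon\Phi\|_2^2}{1+\log\bigl(\|\Delta_\epsilon\Phi\|_2/\|\Delta_\epsilon\Phi\|_1\bigr)},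
\end{equation}
where terms with $\Delta_\epsilon\Phi=0$ are omitted. The denominator helps only for edges of small influence, and edges near $e$ may be used by the geodesic with probability bounded below. The averaging argument of Benjamini, Kalai and Schramm replaces $f$ by an average over translates of the pair $(e,g)$; here we translate by elements $z$ that commute with $g$. This changes $f$ little and makes all influences small. We first use the symmetry of the graph to move $g$ to a position where many short $z$ commute with it.

\begin{proof}[Proof of Theorem~\ref{thm:upper}\textup{(ii)}]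
The Cayley graph of $F_2\times F_2$ with respect to $S_0$ is the Cartesian product $T\times T$, where $T=\mathrm{Cay}(F,U)$ is the $4$-regular tree. For $(k,k')\in F\times F$ there are automorphisms of $T$ that fix $1$ and send $k$ to $u^{|k|_F}$, respectively $k'$ to $u^{|k'|_F}$. Acting coordinatewise they give an automorphism of $T\times T$. So the law of $d_\omega(e,(k,k'))$ depends only on $(|k|_F,|k'|_F)$, and we may take $g=(u^m,u^n)$ with $m,n\ge0$ and $|g|=m+n\ge2$.

Put $r=\lceil|g|^{1/4}\rceil$. We may assume $r\ge(7b/a)^2$, because this excludes only finitely many $g$. Let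
\[
Z=\{(u^i,u^j):0\le i,j<r\},\quad f=d_\omega(e,g),\quad f_z=d_\omega(z,zg),\quad \tilde f=r^{-2}\sum_{z\in Z}f_z .
\]
Every $z\in Z$ commutes with $g$, so $d_S(g,zg)=|g^{-1}zg|=|z|$ and
\[
|f_z-f|\le d_\omega(e,z)+d_\omega(g,zg)\le2b|z|\le4br .
\]
Therefore $\operatorname{Var}f\le2\operatorname{Var}\tilde f+2\operatorname{Var}(f-\tilde f)\le2\operatorname{Var}\tilde f+32\,b^2r^2$. Since $r\le2|g|^{1/4}$, we have $r^2\le4|g|^{1/2}$, and $|g|^{1/2}\le|g|/\log|g|$ because $\log s\le s^{1/2}$ for $s\ge1$. So it remains to bound $\operatorname{Var}\tilde f$.

\medskip
\noindent\emph{Averaged influences.} Let $\gamma_e(\omega)$ be the selected geodesic from $e$ to $g$. With $(z^{-1}\omega)_\epsilon=\omega_{z\epsilon}$ we have $d_{z^{-1}\omega}(x,y)=d_\omega(zx,zy)$. Hence $\gamma_z(\omega)=z\,\gamma_e(z^{-1}\omega)$ is a geodesic for $\omega$ from $z$ to $zg$, and $\mathbb P(\epsilon\in\gamma_z)=\mathbb P(z^{-1}\epsilon\in\gamma_e)$. Put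
\[
\bar p_\epsilon=r^{-2}\sum_{z\in Z}\mathbb P(z^{-1}\epsilon\in\gamma_e),\qquad\text{so that}\qquad\sum_\epsilon\bar p_\epsilon=\mathbb E|\gamma_e|\le\frac{b|g|}a .
\]

\noindent\emph{Claim: $\bar p_\epsilon\le\dfrac{7b}{ar}$ for every edge $\epsilon$.} Let $x=(x_1,x_2)$ be an endpoint of $\epsilon$. If $z=(u^i,u^j)$ and $z^{-1}\epsilon\in\gamma_e$, then the point $(u^{-i}x_1,u^{-j}x_2)$ lies on $\gamma_e$. These points are distinct for distinct pairs $(i,j)$. Let $q$ be the number of pairs $(i,j)$ with $0\le i,j<r$ whose point lies on $\gamma_e$. Then $\bar p_\epsilon\le r^{-2}\,\mathbb Eq$, so it suffices to show that always $q\le7\frac bar$. If $q=0$ there is nothing to show.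

Let $\delta_1,\delta_2$ be the distances in $T$ from $x_1,x_2$ to the axis $\{u^k:k\in\mathbb Z\}$. Left multiplication by $u$ translates the axis by one, so $d_T(u^{-i}x_1,u^{-i'}x_1)=2\delta_1+|i-i'|$ for $i\ne i'$, and similarly for $x_2$. Hence any two of our points are at distance at most $2\delta_1+2\delta_2+2r$. The part of $\gamma_e$ between the first and the last of them is a geodesic, so its number $\Lambda$ of edges satisfies $\Lambda\le\frac ba(2\delta_1+2\delta_2+2r)$. By symmetry assume $\delta_1\ge\delta_2$.

If $\delta_1<r$, then $q\le\Lambda+1\le6\frac bar+1\le7\frac bar$, since $\gamma_e$ is simple.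

If $\delta_1\ge r$, then each change of $i$ between successive points of our set along $\gamma_e$ uses at least $2\delta_1$ edges. So there are at most
\[
\frac{\Lambda}{2\delta_1}\le\frac ba\cdot\frac{4\delta_1+2r}{2\delta_1}\le3\,\frac ba
\]
changes. While $i$ is constant, at most $r$ points are visited, one for each $j$, since $\gamma_e$ is simple. So $q\le r\bigl(1+3\frac ba\bigr)\le7\frac bar$. This proves the claim.

\medskip
\noindent\emph{Applying \textup{(\ref{eq:tal})} to $\Phi=\tilde f$.} The function $\tilde f$ depends on finitely many edges. Let $\alpha_\epsilon=\|\Delta_\epsilon\tilde f\|_1/(b-a)$ and $\beta_\epsilon=\|\Delta_\epsilon\tilde f\|_2/(b-a)$. By (\ref{eq:flip}) and (\ref{eq:prob}), applied to each $f_z$ with the geodesic $\gamma_z$, and by the claim,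
\[
\alpha_\epsilon\le r^{-2}\sum_{z\in Z}\tfrac12\cdot2\,\mathbb P(\epsilon\in\gamma_z)=\bar p_\epsilon\le\frac{7b}{ar}\le r^{-1/2},
\]
where the last step uses $r\ge(7b/a)^2$. Since $|\Delta_\epsilon\tilde f|\le(b-a)/2$, also $\beta_\epsilon^2\le\alpha_\epsilon/2\le\bar p_\epsilon/2$. Consider an edge with $\alpha_\epsilon>0$.

If $\beta_\epsilon\ge\alpha_\epsilon^{2/3}$, then $\log(\beta_\epsilon/\alpha_\epsilon)\ge\frac13\log(1/\alpha_\epsilon)\ge\frac16\log r$, and the term of $\epsilon$ in (\ref{eq:tal}) is at most $3(b-a)^2\,\bar p_\epsilon/\log r$.

If $\beta_\epsilon<\alpha_\epsilon^{2/3}$, the denominator is still at least $1$ because $\beta_\epsilon\ge\alpha_\epsilon$. The term is at most $(b-a)^2\beta_\epsilon^2\le(b-a)^2\alpha_\epsilon^{4/3}\le(b-a)^2\,\bar p_\epsilon\,r^{-1/6}$. Since $\log r=6\log r^{1/6}\le6\,r^{1/6}$, we have $r^{-1/6}\le6/\log r$.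

In both cases the term is at most $6(b-a)^2\bar p_\epsilon/\log r$. Summing over $\epsilon$ and using $\log r\ge\frac14\log|g|$,
\[
\operatorname{Var}\tilde f\le\frac{6\,C_T(b-a)^2}{\log r}\sum_\epsilon\bar p_\epsilon\le\frac{24\,C_T(b-a)^2\,b}{a}\cdot\frac{|g|}{\log|g|} .
\]
Together with the bound on $\operatorname{Var}f$ this proves (\ref{var}), with a constant depending only on $a$ and $b$; the finitely many excluded $g$ with $|g|\ge 2$ only enlarge the constant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BT}
Itai Benjamini and Romain Tessera, \emph{First passage percolation on nilpotent Cayley graphs and beyond}, arXiv:1410.3292 (2014).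

\bibitem{T}
M. Talagrand, \emph{On Russo's approximate zero-one law}, Ann. Probab. \textbf{22} (1994).

\end{thebibliography}

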